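# A space with a countable base that is a coset space only of large groups

## 1. Sign changes on $\ell^2$

For $a\in\ell^2$ and a sequence of signs $\varepsilon\in\{1,-1\}^{\mathbb N}$ let $(a,\varepsilon)$ denote the map $v\mapsto a+\varepsilon v$ of $\ell^2$, where $(\varepsilon v)_n=\varepsilon_nv_n$. These maps form a group $G_1$ with the multiplication
$$(a,\varepsilon)(a',\varepsilon')=(a+\varepsilon a',\varepsilon\varepsilon').$$
Measure the distance of two elements by $\|a-a'\|+\|\varepsilon-\varepsilon'\|$, the second norm being the operator norm. If $\varepsilon\ne\varepsilon'$, then $\varepsilon-\varepsilon'$ is diagonal with entries in $\{0,2,-2\}$, not all zero, so $\|\varepsilon-\varepsilon'\|=2$. As a space, $G_1$ is therefore $\ell^2$ times a discrete set of size $\mathfrak c=2^{\aleph_0}$. It is a metrizable topological group, and it contains $\mathfrak c$ pairwise disjoint nonempty open sets $\ell^2\times\{\varepsilon\}$, so every base of it has at least $\mathfrak c$ members.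

The group acts on $\ell^2$. The orbit map of $0$ is $(a,\varepsilon)\mapsto a$, which is continuous, onto and open, and the stabilizer of $0$ is $K=\{0\}\times\{1,-1\}^{\mathbb N}$. So $gK\mapsto g(0)$ is a homeomorphism of $G_1/K$ with $\ell^2$: a space with a countable base is a quotient of a group all of whose bases have size at least $\mathfrak c$.

Here the excess is useless, and there are two ways to remove it. First, we can pass to the subgroup of translations $(a,1)$, which has a countable base and still acts transitively with an open orbit map. Second, we can keep the group and change its topology: give $\{1,-1\}^{\mathbb N}$ the product topology, in which it is compact and metrizable. If $\varepsilon,\varepsilon'$ agree in the first $N$ places, then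
$$\|\varepsilon v-\varepsilon'v'\|\le\|v-v'\|+2\Big(\sum_{n>N}|v'_n|^2\Big)^{1/2},$$
so the action on $\ell^2$ is still jointly continuous. The formulas for the product and for the inverse $(-\varepsilon a,\varepsilon)$ show that $G_1$, with the topology of $\ell^2\times\{1,-1\}^{\mathbb N}$, is a metrizable topological group. It has a countable base, and the orbit map $(a,\varepsilon)\mapsto a$ is still open.

One cannot shrink arbitrarily. The group $\ell^2$ with the discrete topology acts transitively on the space $\ell^2$ by translations, but its orbit map is not open, so this action does not present $\ell^2$ as a quotient space. Is it always possible to remove the excess and keep the quotient?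

## 2. Coset spaces, weights and narrow groups

All spaces are Hausdorff.

**Definition (coset space).** A space $X$ is a coset space of a topological group $G$ if $X$ is homeomorphic to the quotient space $G/K$ of left cosets of some closed subgroup $K$ of $G$.

In that case $G$ acts continuously and transitively on $X$ by $g\cdot hK=ghK$, the stabilizers of points are closed, and the orbit maps $g\mapsto g\cdot x$ are open. Conversely, we shall recognize coset spaces by the following criterion.

**Lemma 1.** Let $G$ act continuously and transitively on a space $X$, let $x_0\in X$ and $\pi(g)=gx_0$. If $\pi(U)$ is a neighborhood of $x_0$ for every neighborhood $U$ of the identity $e$ in $G$, then $\pi$ is open and $X$ is homeomorphic to $G/K$, with $K$ the stabilizer of $x_0$.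

*Proof.* Let $O\subset G$ be open and $g\in O$. Then $g^{-1}O$ is a neighborhood of $e$ and $\pi(O)=g\,\pi(g^{-1}O)$. Since $g$ acts as a homeomorphism, $\pi(O)$ is a neighborhood of $gx_0=\pi(g)$. So $\pi$ is open. The subgroup $K=\pi^{-1}(x_0)$ is closed because $X$ is Hausdorff. The induced bijection $G/K\to X$ is continuous and open. $\square$

**Definition (weight).** $w(Y)$ is the least cardinality of a base of the space $Y$.

The following is known. If $X$ is a coset space of a complete metrizable group $G$, then $X$ is a coset space of a complete metrizable subgroup $H$ of $G$ with $w(H)\le w(X)$. Sergey Antonyan, Natella Antonyan and Konstantin Kozlov, "Coset spaces of metrizable groups", arXiv:1711.10015 (2017), is the source of the question without completeness: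

*Let $X$ be a coset space of a metrizable group $G$. Can it be a coset space of a metrizable group $H$ with $w(H)\le w(X)$?*

The answer is no. What the proof uses about small groups is a property weaker than small weight.

**Definition (narrow group).** Let $\tau$ be an infinite cardinal. A topological group $H$ is $\tau$-narrow if for every neighborhood $V$ of $e$ there is $\Gamma\subset H$ with $|\Gamma|\le\tau$ and $H=\Gamma V$.

For example, a discrete group is $\tau$-narrow exactly when it has at most $\tau$ elements (take $V=\{e\}$), and every compact group is $\aleph_0$-narrow, whatever its weight. If $w(H)\le\tau$, then $H$ is $\tau$-narrow: take $\Gamma$ dense with $|\Gamma|\le\tau$; for $h\in H$ the neighborhood $hV^{-1}$ of $h$ contains some $\gamma\in\Gamma$, so $h\in\gamma V$.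

**Theorem A.** There is (in ZFC) a separable metrizable space $X$ such that

1. $X$ is a coset space of a metrizable group $G$;
2. for every infinite $\tau<\mathfrak c$, no $\tau$-narrow topological group acts (jointly) continuously and transitively on $X$.

Hence no topological group of weight $<\mathfrak c$ acts continuously and transitively on $X$, and $X$ is not a coset space of any topological group $H$ (metrizable or not) with $w(H)<\mathfrak c$. In particular it is not a coset space of any group $H$ with $w(H)\le w(X)=\aleph_0$, and the answer to the question is negative.

The "hence" is immediate: if $w(H)<\mathfrak c$, then $H$ is $\tau$-narrow for $\tau=\max(w(H),\aleph_0)<\mathfrak c$, and if $X\cong H/K'$, then $H$ acts continuously and transitively on $X$.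

**Theorem B.**

1. If $X$ is an infinite coset space of a metrizable group $G$, then $X$ is a coset space of a subgroup $H\le G$ with $w(H)\le|X|\le w(X)^{\aleph_0}$. So the question has a positive answer whenever $|X|\le w(X)$, in particular whenever $w(X)^{\aleph_0}=w(X)$. For $w(X)=\aleph_0$ the bound $\mathfrak c$ is sharp, by Theorem A.
2. For every infinite $\kappa<\mathfrak c$ there is a coset space of a metrizable group, of weight $\kappa$, which is not a coset space of any topological group of weight $\le\kappa$. Hence, for infinite $\kappa\le\mathfrak c$, the question has a positive answer for all $X$ with $w(X)=\kappa$ if and only if $\kappa=\mathfrak c$.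

Cardinals $\kappa>\mathfrak c$ with $\kappa<\kappa^{\aleph_0}$ are not settled by these results.

## 3. One group element for each point

Start with the easiest spaces. A finite $X$ is discrete and is a coset space of the discrete group $\mathbb Z/|X|$, whose weight is $|X|=w(X)$. Suppose next that $X$ is countable and infinite, say $X=G/K$ with $G$ metrizable. A sensible person selects countably many elements of $G$: enough to move the base point $x_0$ everywhere, and enough elements close to $e$ to keep the orbit map open. This works, and written for arbitrary cardinality it gives the first part of Theorem B.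

*Proof of Theorem B(1).* Let $X=G/K$ be infinite, $x_0=K$, and let $\{U_n\}_{n\ge0}$ be a neighborhood base at $e$ in $G$ with $U_0=G$.

**Step 1.** This step selects the subgroup. For each $n$ and each $y\in U_nx_0$ choose $g_{y,n}\in U_n$ with $g_{y,n}x_0=y$. Let $H$ be the subgroup generated by all of these. Then $|H|\le|X|\cdot\aleph_0=|X|$.

**Step 2.** This step checks that $X$ is a coset space of $H$. Since $U_0=G$, every $y\in X$ equals $g_{y,0}x_0$, so $H$ is transitive. Also $(H\cap U_n)x_0=U_nx_0$ by the choice of the $g_{y,n}$, and this is a neighborhood of $x_0$ because the orbit map of $G$ is open. By Lemma 1, $X\cong H/(H\cap K)$.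

**Step 3.** This step bounds the cardinals. $H$ is metrizable, so $w(H)\le|H|\cdot\aleph_0\le|X|$. The space $X$ is an open continuous image of $G$, hence first countable, and it has a dense set of size at most $w(X)$. Every point is the limit of a sequence from this set, and limits in Hausdorff spaces are unique, so $|X|\le w(X)^{\aleph_0}$. The statements about $|X|\le w(X)$ and $w(X)^{\aleph_0}=w(X)$ follow, and sharpness for $w(X)=\aleph_0$ is Theorem A. $\square$

For a separable metrizable $X$ of size $\mathfrak c$ this gives only $w(H)\le\mathfrak c$, and one sees why: we spent a group element on each point. One would rather select a countable subgroup $H_0$ with $(H_0\cap U_n)x_0$ dense in $U_nx_0$ and then take its closure in $G$, which has the same small weight. But the orbit of $H_0$ is countable, and the missing points must come from limits of sequences in $H_0$. When $G$ is not complete, such limits need not exist in $G$, and nothing guarantees that the closure of $H_0$ is transitive. A counterexample will be a group in which different points really need different, independent group elements.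

## 4. What survives a change of topology

Let $X$ be a dense subset of a Hilbert space $E$, on which a group $G$ of affine maps $v\mapsto a+Tv$ acts transitively. To exclude a small group $H$ we must deal with groups that are not given as subgroups of $G$. Suppose we can arrange that *every* homeomorphism of $X$ is the restriction of an element of $G$. Then $H$ maps into $G$, but the topology of $H$ is still its own.

The obvious plan is to make the linear parts of the elements of $G$ pairwise far apart in norm. Section 1 shows exactly where it stops: any two different sign changes have norm distance $2$, and yet the group of sign changes carries a compact metrizable topology for which the action on $\ell^2$ is continuous. Joint continuity of an action does not make the map from $H$ to operators norm continuous. What it does give is *local boundedness*. If $h$ acts as $\hat h(v)=\hat h(0)+L(\hat h)v$, continuity at $(e,0)$ yields a neighborhood $V$ of $e$ and a constant $C$ with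
$$\|L(\hat h)\|\le C\qquad(h\in V). \tag{1}$$
For sign changes this is empty, since all powers have norm $1$. It becomes strong if powers grow. Suppose $H$ is $\tau$-narrow and we have more than $\tau$ points $y$ with elements $h_y$, $h_y0=y$. For each $n$ fixed in advance, pigeonholing gives $y\ne y'$ such that $d=h_y^{-1}h_{y'}$ is so close to $e$ that $d^n\in V$. If $L(\hat d)$ has spectral radius greater than a number $\rho>1$ that we knew before choosing $n$, then $\|L(\hat d)^n\|\geq\rho^n>C$, contradicting (1).

So $X$ will be the orbit of $0$ under maps $g_z(v)=z+T_zv$, one for each $z\in X\setminus\{0\}$, subject to these demands: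

1. $\|T_z-1\|\le\|z\|$, so that the elements $g_z$ with small $z$ keep the orbit map $g\mapsto g(0)$ open;
2. whenever $D$ is a nontrivial word, $D(T_{z_1},\dots,T_{z_N})$ has spectral radius greater than some $\rho>1$ which depends only on $D$ and on how close to $1$ the $T_{z_i}$ are required to be;
3. every homeomorphism of $X$ belongs to $G$.

The first two seem to conflict, because $T_z$ is nearly $1$ for small $z$. They are reconciled by letting $T_z$ consist of infinitely many $2\times2$ blocks. Only countably many kinds of growth demands exist, so each kind can have a block of its own. The third demand is met by transfinite recursion: for each potential homeomorphism $f$ outside $G$ we put a point $y$ into $X$ and ban $f(y)$ from $X$ forever.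

Throughout, sets of size $<\mathfrak c$ are "small". We use that a group generated by fewer than $\mathfrak c$ elements, a field generated by fewer than $\mathfrak c$ numbers, and its algebraic closure all have size $<\mathfrak c$, and that $\lambda\cdot\aleph_0<\mathfrak c$ when $\lambda<\mathfrak c$.

## 5. A catalog of $2\times2$ blocks

For $k\ge1$ let
$$N_k=\{M\in GL_2(\mathbb C):\ \|M-1\|<1/k,\ \|M^{-1}-1\|<1/k\},$$
an open neighborhood of $1$ in $GL_2(\mathbb C)\subset\mathbb C^4$. Let $\mathcal B_k$ be a countable base of $N_k$ consisting of nonempty open sets. Let $I$ be the set of all $b=(n,\eta)$ where $n\ge1$ and $\eta$ is a function on the finite set $\{0,1\}^n\times\{1,\dots,n\}$ with $\eta(s,k)\in\mathcal B_k$. Then $I$ is countable and infinite. Put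
$$E=\bigoplus_{b\in I}\mathbb C^2\quad(\ell^2\text{-sum}),\qquad v=(v_b)_{b\in I},$$
a separable infinite-dimensional complex Hilbert space, with $|E|=\mathfrak c$. Fix an injection $t:E\setminus\{0\}\to\{0,1\}^{\omega}$, write $t(z)|_n$ for the first $n$ digits of $t(z)$, and put $k(z)=\lceil1/\|z\|\rceil$, so that $1/k(z)\le\|z\|$.

**Definition (admissible operators).** For $z\in E\setminus\{0\}$ let $\Theta(z)$ be the set of block-diagonal operators $T=\bigoplus_bT_b$ such that, for $b=(n,\eta)$, $T_b\in\eta(t(z)|_n,k(z))$ if $k(z)\le n$, and $T_b\in N_{k(z)}$ if $k(z)>n$.

A block $(n,\eta)$ is one entry of a catalog. It says: every $z$ with $k(z)\le n$ must, in this block, use a matrix from the set that $\eta$ prescribes for its address $t(z)|_n$ and its size $k(z)$. For instance, if $\|z\|=1/2$, then $k(z)=2$; in blocks $(1,\eta)$ the matrix is any element of $N_2$, and in a block $(2,\eta)$ it must lie in $\eta(t(z)|_2,2)$, a basic open subset of $N_2$. In every block $T_b\in N_{k(z)}$, so $T$ is bounded with bounded inverse and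
$$\|T-1\|\le1/k(z)\le\|z\|\qquad(T\in\Theta(z)). \tag{2}$$

## 6. Growth of words in $2\times2$ matrices

The first lemma says that words in a matrix $T$ and fixed matrices $L_i$ can be made to grow at the maximal rate. Some condition is necessary: if $L$ is scalar, then $TLT^{-1}=L$ does not grow at all.

**Lemma 2.** Let $m\ge1$, $e_1,\dots,e_m\in\{1,-1\}$, $L_1,\dots,L_{m-1}\in GL_2(\mathbb C)$ with $L_i$ non-scalar whenever $e_i=-e_{i+1}$, and $0\ne w_0\in\mathbb C^2$. Then there is $P\in GL_2(\mathbb C)$, with columns $u_1,u_{-1}$ and with $v_1,v_{-1}$ the rows of $P^{-1}$, such that for $T_\lambda=P\,\mathrm{diag}(\lambda,\lambda^{-1})P^{-1}$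
$$T_\lambda^{e_1}L_1T_\lambda^{e_2}\cdots L_{m-1}T_\lambda^{e_m}=\lambda^mc\,u_{e_1}v_{e_m}+O(\lambda^{m-1})\quad(\lambda\to+\infty),\qquad c\ne0,\ v_{e_m}w_0\ne0.$$

*Proof.* **Step 1.** This step finds $c$. We have $T_\lambda^e=\lambda u_ev_e+\lambda^{-1}u_{-e}v_{-e}$ for $e=\pm1$. Multiplying out, the term in which each factor contributes its $\lambda$-part is $\lambda^mc\,u_{e_1}v_{e_m}$ with $c=\prod_{i<m}v_{e_i}L_iu_{e_{i+1}}$, and all other terms are $O(\lambda^{m-1})$.

**Step 2.** This step reduces to one factor at a time. Since $P^{-1}=\operatorname{adj}(P)/\det P$, each number $v_{e_i}L_iu_{e_{i+1}}$, and $v_{e_m}w_0$, becomes a polynomial in the four entries of $P$ after multiplication by $\det P$. If none of these polynomials is zero, their product times $\det P$ is a nonzero polynomial, hence nonzero at some $P$, and this $P$ is as required. So it suffices to make each factor nonzero for some $P$ of its own.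

**Step 3.** This step does so. For $v_{e_m}w_0$, choose an invertible matrix $P^{-1}$ whose relevant row does not annihilate $w_0$. For the others, interchanging the columns of $P$ swaps the two indices, so we need only treat $v_1Lu_1$ for invertible $L$ and $v_{-1}Lu_1$ for non-scalar $L$. If $L$ is scalar, $v_1Lu_1$ is that nonzero scalar. If $L$ is non-scalar, not every vector is an eigenvector, so there is $u$ with $u,Lu$ independent. With $P=(u,\,Lu-u)$ we have $Lu=u_1+u_{-1}$, so $v_1Lu_1=1$. With $P=(u,\,Lu)$ we have $Lu=u_{-1}$, so $v_{-1}Lu_1=1$. $\square$

The second lemma fills the catalog: for every nontrivial word, matrices close to $1$ can be found for which it has spectral radius greater than $1$, stably. For $D=x_1$ one sees it directly: $\mathrm{diag}(1+\delta,(1+\delta)^{-1})$ with $0<\delta<1/k$ lies in $N_k$ and has spectral radius $1+\delta$.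

**Lemma 3.** Let $D$ be a nontrivial element of the free group on $x_1,\dots,x_N$ and $k_1,\dots,k_N\ge1$. There are $B_j\in\mathcal B_{k_j}$ and $\rho>1$ such that $D(M_1,\dots,M_N)$ has spectral radius $>\rho$ for all $M_j\in B_j$.

*Proof.* Let $\Phi=\operatorname{tr}D$, a holomorphic function on the connected complex manifold $SL_2(\mathbb C)^N$.

**Step 1.** We show that $\Phi$ is not constant. The trace is conjugation invariant, so we may assume that $D=a_1\cdots a_\ell$ is cyclically reduced: $\ell\ge1$, the letters are $a_i=x_j^{\pm1}$, and $a_{i+1}\ne a_i^{-1}$ for all $i$, indices read cyclically. Choose $2N$ vectors $u_a\in\mathbb C^2$, one for each letter $a$, spanning distinct lines. Put $P_j=(u_{x_j},u_{x_j^{-1}})$ and $M_j=P_j\,\mathrm{diag}(\lambda,\lambda^{-1})P_j^{-1}$. Then every letter $a$ takes the value $\lambda u_av_a+O(\lambda^{-1})$, where $v_a$ is a nonzero row vector annihilating exactly the line of $u_{a^{-1}}$. Hence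
$$\Phi=\lambda^\ell\prod_{i}v_{a_i}u_{a_{i+1}}+O(\lambda^{\ell-1})\qquad(\text{indices cyclic}).$$
A factor could vanish only if $a_{i+1}=a_i^{-1}$, which is excluded. So $\Phi$ is unbounded.

**Step 2.** We find a non-real trace near the identity. By the identity theorem $\Phi$ is non-constant on a connected open neighborhood of $(1,\dots,1)$ inside $\prod_j(N_{k_j}\cap SL_2(\mathbb C))$. A non-constant holomorphic function on a connected manifold is open, so $\Phi$ takes a non-real value at some point $(M_j)$ of this neighborhood.

**Step 3.** We pass from the trace to the spectral radius. The matrix $D(M_1,\dots,M_N)\in SL_2(\mathbb C)$ has eigenvalues $\mu,\mu^{-1}$. If $|\mu|=1$, the trace would be $2\operatorname{Re}\mu\in\mathbb R$. So its spectral radius exceeds $1$; let $\rho>1$ be smaller than it. The spectral radius of a $2\times2$ matrix depends continuously on the matrix, so it stays $>\rho$ when each $M_j$ varies in a small enough $B_j\in\mathcal B_{k_j}$ containing the chosen $M_j$. $\square$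

## 7. Adding one point to an orbit while avoiding a small set

**Definition (state).** A state is a pair $(Z,T)$ with $Z\subset E\setminus\{0\}$ and operators $T_z\in\Theta(z)$ $(z\in Z)$ such that

(N) for each $b\in I$ and each nonempty reduced word $W$ in letters from $Z$ and their inverses, the matrix obtained by evaluating $W$ at $z\mapsto(T_z)_b$ is not scalar.

For a state put $g_z(v)=z+T_zv$, let $G_Z$ be the group of affine maps of $E$ generated by $\{g_z:z\in Z\}$, and let $X_Z=G_Z\cdot0$. A state is *closed* if $X_Z=Z\cup\{0\}$.

Always $z=g_z(0)\in X_Z$, so $Z\cup\{0\}\subset X_Z$. Every $u\in G_Z\setminus\{1\}$ is the value of a nonempty reduced word, so by (N) its linear part is non-scalar in every block. Words are finite, so increasing unions of states are states, and $X_{\bigcup Z_i}=\bigcup X_{Z_i}$.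

The state with $Z=\emptyset$ has $G_Z=\{1\}$, $X_Z=\{0\}$, and is closed. A state with $Z=\{z\}$ is not closed: $X_Z$ contains $g_z^2(0)=z+T_zz$. This is not $z$, since $T_z$ is invertible. It is not $0$ either, because in a block with $z_b\ne0$ we have $\|(T_z)_b-1\|<1$, which excludes $(T_z)_bz_b=-z_b$.

We want to add a point $y$ to $Z$ and keep the orbit off a prescribed small set $F$. Some orbit points cannot be influenced by the choice of $T_y$: those in $X_Z$ and in $G_Zy$, as $y=g_y(0)$. The next lemma says that these are the only obstruction. In the simplest case, $Z=\emptyset$ and the point is $g_y^2(0)=y+T_yy$. To have it differ from $f$, take a block with $y_b\ne0$ and a matrix $M$ for which the nontrivial polynomial condition $y_b+My_b=f_b$ fails. In general, (N) ensures that the conditions remain nontrivial.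

**Lemma 4 (extension).** Let $(Z,T)$ be a state with $|Z|<\mathfrak c$, let $F\subset E$ with $|F|<\mathfrak c$, $y\in E\setminus(Z\cup\{0\})$, and $(X_Z\cup G_Zy)\cap F=\emptyset$. Then there is $T_y\in\Theta(y)$ such that $(Z\cup\{y\},T)$ is a state and $X_{Z\cup\{y\}}\cap F=\emptyset$.

*Proof.* **Step 1.** This step chooses $T_y$ generically. Let $\mathbb F\subset\mathbb C$ be the field generated by the entries of all $(T_z)_b$ and the coordinates of all $z_b,y_b,f_b$ ($z\in Z$, $f\in F$, $b\in I$). Then $|\mathbb F|<\mathfrak c$. For each $b$, the condition $T_y\in\Theta(y)$ prescribes a nonempty open set of matrices for block $b$. It contains a product of four discs. Choose the four entries of $M_b$ successively in these discs, each outside the algebraic closure in $\mathbb C$ of the field generated by $\mathbb F$ and the entries already chosen; that closure has size $<\mathfrak c$, so this is possible. Put $T_y=\bigoplus_bM_b\in\Theta(y)$. The entries of $M_b$ are algebraically independent over $\mathbb F$: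
$$\text{a polynomial over }\mathbb F\text{ in four variables which vanishes at }M_b\text{ is identically zero.}\tag{3}$$

**Step 2.** This step proves (N) for $Z\cup\{y\}$. Words without $y^{\pm1}$ are covered by (N) for $Z$. A reduced word containing $y^{\pm1}$ has the form $U_0y^{e_1}U_1\cdots y^{e_m}U_m$ with $m\ge1$ and reduced words $U_i$ over $Z$, where $U_i$ is nonempty if $1\le i<m$ and $e_i=-e_{i+1}$. Fix $b$ and let $L_i\in GL_2(\mathbb F)$ be the value of $U_i$ in block $b$. By (N) for $Z$, $L_i$ is non-scalar if $1\le i<m$ and $e_i=-e_{i+1}$. Suppose that
$$L_0M^{e_1}L_1\cdots M^{e_m}L_m$$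
is scalar for $M=M_b$. Multiplied by $\det(M)^m$, this product has entries that are polynomials in the entries of $M$ over $\mathbb F$, because $\det(M)M^{-1}=\operatorname{adj}(M)$. Being scalar is expressed by polynomial equations in these entries (off-diagonal entries zero, diagonal entries equal). By (3) the equations hold identically, so the product is scalar for all $M\in GL_2(\mathbb C)$. Insert $M=T_\lambda$ from Lemma 2 (with any $w_0\ne0$), divide by $\lambda^m$ and let $\lambda\to\infty$. The limit is $c\,L_0u_{e_1}v_{e_m}L_m$, a matrix of rank one. But a limit of scalar matrices is scalar, a contradiction.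

**Step 3.** This step locates, for a given point of the new orbit, the place where $T_y$ begins to matter. Write $g=g_y$ and $\Sigma=X_Z\cup G_Zy$. This set is $G_Z$-invariant, and all its points have block coordinates in $\mathbb F$. Any $h\in G_{Z\cup\{y\}}$ can be written, after cancellation, as $h=u_0g^{e_1}u_1\cdots g^{e_m}u_m$ with $m\ge0$, $u_i\in G_Z$, and $u_i\ne1$ whenever $1\le i<m$ and $e_i=-e_{i+1}$. Put
$$p_m=u_m(0)\in\Sigma,\qquad p_{i-1}=u_{i-1}g^{e_i}(p_i),$$
so that $h(0)=p_0$. If all $p_i$ lie in $\Sigma$, then $h(0)\in\Sigma$, and $h(0)\notin F$ by hypothesis. Otherwise there is $j\ge1$ with $p_j\in\Sigma$ and $p_{j-1}\notin\Sigma$. By invariance, $g^{e_j}(p_j)\notin\Sigma$. If $e_j=1$, then $p_j\ne0$, because $g(0)=y\in\Sigma$; put $w=p_j$. If $e_j=-1$, then $p_j\ne y$, because $g^{-1}(y)=0\in\Sigma$; put $w=p_j-y$. In both cases $w\ne0$. Fix $b$ with $w_b\ne0$.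

**Step 4.** This step turns $h(0)=f\in F$ into an identity in $M$. For $M\in GL_2(\mathbb C)$ let $g_M(v)=y_b+Mv$ on $\mathbb C^2$ and
$$R(M)=(u_0)_b\,g_M^{e_1}(u_1)_b\,g_M^{e_2}\cdots(u_{j-1})_b\,g_M^{e_j}\big((p_j)_b\big),$$
where $(u_i)_b$ is the affine map that $u_i$ induces on block $b$. Then $R(M_b)=h(0)_b$, and the coordinates of $\det(M)^jR(M)$ are polynomials in $M$ over $\mathbb F$. Suppose $h(0)=f\in F$. Applying (3) to the coordinates of $\det(M)^j(R(M)-f_b)$ gives $R(M)=f_b$ for all $M\in GL_2(\mathbb C)$.

**Step 5.** This step contradicts the identity by growth. Let $A_i$ be the linear part of $(u_i)_b$. We claim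
$$R(M)=A_0M^{e_1}A_1\cdots A_{j-1}M^{e_j}w_b+(\text{terms containing at most }j-1\text{ factors }M^{\pm1}).\tag{4}$$
Use $g_M^{-1}(v)=M^{-1}(v-y_b)$ and collect the contributions. The translation part of $u_i$ $(i\le j-1)$ contributes $A_0M^{e_1}\cdots A_{i-1}M^{e_i}(\cdot)$, with $i\le j-1$ factors. At a step $i\le j$ with $e_i=1$, the summand $y_b$ contributes a term with $i-1\le j-1$ factors. At a step $i<j$ with $e_i=-1$, the summand $-M^{-1}y_b$ contributes a term with $i\le j-1$ factors. At step $j$ with $e_j=-1$, that summand is included in $M^{-1}w_b$. This proves (4).

For $1\le i<j$ with $e_i=-e_{i+1}$ we have $u_i\ne1$, so $A_i$ is non-scalar by (N) for $Z$. Apply Lemma 2 with $m=j$, $L_i=A_i$ and $w_0=w_b$. Since $\|T_\lambda^{\pm1}\|=O(\lambda)$, (4) gives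
$$R(T_\lambda)=\lambda^jc\,(v_{e_j}w_b)\,A_0u_{e_1}+O(\lambda^{j-1}),$$
with $c\,(v_{e_j}w_b)\,A_0u_{e_1}\ne0$. This is unbounded, contradicting $R\equiv f_b$. So $h(0)\notin F$. $\square$

**Lemma 5 (closing).** Let $(Z,T)$ be a state, $|Z|,|F|<\mathfrak c$, $X_Z\cap F=\emptyset$. Then it extends to a closed state $(Z^*,T)$ with $|Z^*|\le|Z|+\omega$ and $X_{Z^*}\cap F=\emptyset$.

*Proof.* **Step 1.** First we give every point of $X_Z\setminus\{0\}$ an operator. Enumerate $X_Z\setminus(Z\cup\{0\})$ without repetition, in order type at most $|Z|+\omega$, and add its points one by one by Lemma 4, taking unions at limits. When $x$ is added to the current $Z'\supset Z$, we have $x\notin Z'\cup\{0\}$, and $x\in X_Z\subset X_{Z'}$, so $G_{Z'}x=X_{Z'}$ misses $F$ and Lemma 4 applies. The result is a state $Z^1\supset X_Z\setminus\{0\}$ with $|Z^1|\le|Z|+\omega$ and $X_{Z^1}\cap F=\emptyset$.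

**Step 2.** The new operators create new orbit points, so we repeat: form $Z^{n+1}$ from $Z^n$ in the same way and let $Z^*=\bigcup_nZ^n$. Then $X_{Z^*}=\bigcup_nX_{Z^n}\subset\bigcup_nZ^{n+1}\cup\{0\}=Z^*\cup\{0\}$. $\square$

## 8. Continuous maps that are pointwise one of few affine maps

For the recursion we need to know what a map $f$ looks like if it *cannot* be killed by banning a value. It will turn out that $f(y)$ then lies in $\{g(y):g\in\mathcal G\}$ for a set $\mathcal G$ of fewer than $\mathfrak c$ affine maps and for almost all $y$. We want to conclude that $f$ is a single $g$.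

Two warnings. Over the reals this is false: $f(x)=|x|$ agrees at every point with $x$ or with $-x$. Complex lines help because two different affine functions on one agree in at most one point, and removing a countable set does not disconnect a disc. And if $\mathcal G$ is countable, Baire's theorem shows that one of the closed sets $\{f=g\}$ has interior, but Baire's theorem says nothing about uncountably many closed sets. Instead we use a Cantor set which every affine function can handle in at most two points.

We recall why an open disc $D$ (or $\mathbb C$) minus a countable set is connected. For distinct points $x,x'$ of $D$ there are uncountably many points $m\in D$ on the perpendicular bisector of $x,x'$, and the broken lines $x\,m\,x'$ meet pairwise only in $x$ and $x'$. So one of them avoids a given countable set not containing $x,x'$. Using the complex line through two points, we see that $E$ minus a countable set is connected as well.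

**Lemma 6.** Let $A\subset E$ have countable complement, $f:A\to E$ continuous, $\mathcal G$ a set of continuous complex-affine maps $E\to E$ with $|\mathcal G|<\mathfrak c$, and $Q\subset A$ with $|Q|<\mathfrak c$. Suppose that for every $y\in A\setminus Q$ there is $g\in\mathcal G$ with $f(y)=g(y)$. Then $f=g|_A$ for some $g\in\mathcal G$.

*Proof.* Steps 1 and 2 concern a fixed complex line $\ell=\{p+\lambda w:\lambda\in\mathbb C\}$, $w\ne0$. Put $\Lambda=\{\lambda:p+\lambda w\in A\}$, a set with countable complement, hence $G_\delta$ in $\mathbb C$, and $\psi(\lambda)=f(p+\lambda w)$ for $\lambda\in\Lambda$. "Affine" means of the form $\lambda\mapsto a+\lambda b$ with $a,b\in E$; distinct affine functions agree in at most one point. For all but fewer than $\mathfrak c$ many $\lambda\in\Lambda$, the value $\psi(\lambda)$ is the value at $\lambda$ of one of the fewer than $\mathfrak c$ affine functions $\lambda\mapsto g(p+\lambda w)$, $g\in\mathcal G$.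

**Step 1.** This step finds some place where $\psi$ is affine: *if $\emptyset\ne S\subset\Lambda$ is $G_\delta$ in $\mathbb C$ without isolated points, then there is an open $W$ with $W\cap S\ne\emptyset$ such that $\psi$ coincides with an affine function on $W\cap S$.*

Let $\mathcal R\subset S^3$ be the set of triples of distinct points with
$$(\lambda_2-\lambda_1)\big(\psi(\lambda_0)-\psi(\lambda_1)\big)=(\lambda_0-\lambda_1)\big(\psi(\lambda_2)-\psi(\lambda_1)\big),$$
that is, on which $\psi$ agrees with some affine function. It is relatively closed in the set of distinct triples, and this set is open and dense in $S^3$, as $S$ has no isolated points.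

Suppose $\mathcal R$ has nonempty interior in $S^3$. Then it contains $V_0\times V_1\times V_2$ with $V_i\subset S$ nonempty and relatively open. Fix $\lambda_1\in V_1$ and $\lambda_2\in V_2$; they are distinct, since members of $\mathcal R$ are distinct triples. The displayed equation now expresses $\psi(\lambda_0)$ as an affine function of $\lambda_0\in V_0$, and we are done.

Suppose $\mathcal R$ has empty interior. Then it is nowhere dense: an open set contained in $\overline{\mathcal R}$ meets the set of distinct triples in an open subset of $\mathcal R$, which is empty, and by density the open set itself is empty. We claim that there is a Cantor set $C\subset S$ with no triple of distinct points in $\mathcal R$ (a case of Mycielski's theorem). Fix a complete metric on $S$, which exists since $S$ is $G_\delta$. Construct nonempty open sets $U_s\subset S$ for finite binary words $s$ such that $\overline{U_{s0}},\overline{U_{s1}}$ are disjoint subsets of $U_s$, $\operatorname{diam}U_s\le2^{-|s|}$, and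
$$(U_{s_0}\times U_{s_1}\times U_{s_2})\cap\mathcal R=\emptyset\quad\text{for all distinct }s_0,s_1,s_2\in\{0,1\}^n.$$
At level $n+1$, first choose small open sets with disjoint closures inside each $U_s$, which is possible since $S$ has no isolated points. Then treat the finitely many ordered triples of distinct words one after another: since $\mathcal R$ is nowhere dense, each product of three nonempty open sets contains a product of three smaller nonempty open sets missing $\mathcal R$. (At level $0$ shrink only the diameter.) Let $C=\bigcap_n\bigcup_{s\in\{0,1\}^n}\overline{U_s}$. Three distinct points of $C$ lie in sets $U_{s_0},U_{s_1},U_{s_2}$ with distinct $s_i$ of some common length, so they do not form a triple in $\mathcal R$.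

Each affine function agrees with $\psi$ on at most two points of $C$. Hence the fewer than $\mathfrak c$ affine functions coming from $\mathcal G$, together with the fewer than $\mathfrak c$ exceptional $\lambda$, account for fewer than $\mathfrak c$ points of $C$. But they must account for all of $C$, and $|C|=\mathfrak c$. This contradiction proves the claim of Step 1.

**Step 2.** This step shows that $\psi$ is affine on all of $\Lambda$. Let $O$ be the set of $\lambda\in\Lambda$ such that $\psi$ is affine on $V\cap\Lambda$ for some open $V\ni\lambda$. For $\lambda\in O$ the local affine function is unique, since $V\cap\Lambda$ is infinite for every open $V\ni\lambda$, and it is locally constant in $\lambda$. Let $R=\Lambda\setminus O$, which is closed in $\Lambda$ and hence $G_\delta$ in $\mathbb C$.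

Let $D$ be an open disc or $\mathbb C$, and suppose $D\cap\Lambda$ minus at most one point is contained in $O$. This set is $D$ minus a countable set, hence connected, so the local affine functions on it are all the same. Thus $\psi$ is given by one affine function on this set, and by continuity on all of $D\cap\Lambda$. Two consequences: $R$ has no isolated points, and if $R=\emptyset$, then $\psi$ is affine on $\Lambda$.

Suppose $R\ne\emptyset$. By Step 1 with $S=R$ there are an open disc $W$ with $W\cap R\ne\emptyset$ and an affine $\alpha$ with $\psi=\alpha$ on $W\cap R$. If the local affine function at every point of $W\cap O$ were $\alpha$, then $\psi=\alpha$ on $W\cap\Lambda$ and $W\cap R\subset O$, a contradiction. So there is an affine $\beta\ne\alpha$ such that the union $U$ of all open $V\subset W$ with $\psi=\beta$ on $V\cap\Lambda$ is nonempty.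

Let $\lambda\in W\cap\partial U\cap\Lambda$. Then $\psi(\lambda)=\beta(\lambda)$ by continuity, as $\lambda$ is a limit of points of $U\cap\Lambda$. If $\lambda\in O$, its local affine function agrees with $\beta$ on a nonempty relatively open subset of $\Lambda$, hence equals $\beta$, and $\lambda\in U$; this is impossible since $U$ is open and $\lambda\in\partial U$. So $\lambda\in R$ and $\alpha(\lambda)=\psi(\lambda)=\beta(\lambda)$. There is at most one such $\lambda$: the set $W\cap\partial U\cap\Lambda$ has at most one point.

Consequently $W\cap\partial U$ is countable and $W\setminus\partial U$ is connected. It is the disjoint union of the open sets $U\ne\emptyset$ and $W\setminus\overline U$, so it equals $U$, and $W=U\cup(W\cap\partial U)$. Since $U\cap\Lambda\subset O$, we get $R\cap W\subset W\cap\partial U\cap\Lambda$. So the nonempty set $R\cap W$ consists of a single point, which is then an isolated point of $R$, a contradiction. Hence $R=\emptyset$: for every complex line $\ell$, the map $f|_{\ell\cap A}$ is affine.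

**Step 3.** This step passes from lines to complex affine planes $\Pi$. Choose affinely independent $p_0,p_1,p_2\in\Pi\cap A$, and let $\Phi:\Pi\to E$ be the affine map with $\Phi(p_i)=f(p_i)$. Let $\ell_{ij}$ be the line $p_ip_j$. By Step 2, $f=\Phi$ on $A\cap\ell_{01}$ and on $A\cap\ell_{02}$. Let $y\in\Pi\cap A$ lie on neither line. For $q\in\ell_{01}$ consider the line $yq$. At most one $q$ makes it parallel to $\ell_{02}$; otherwise it meets $\ell_{02}$ in a point $q'$. The map $q\mapsto q'$ is injective, because two different $q$ on one line $yq'$ would force $y\in\ell_{01}$. So for all but countably many $q\in\ell_{01}$ we have $q\in A$, $q\ne p_0$, and $q'$ exists and lies in $A$. For such $q$ we have $q'\ne q$, since $\ell_{01}\cap\ell_{02}=\{p_0\}$. By Step 2, $f$ is affine on $A\cap yq$; it agrees with $\Phi$ at the two points $q,q'$, so $f(y)=\Phi(y)$. Thus $f|_{\Pi\cap A}=\Phi|_{\Pi\cap A}$.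

**Step 4.** This step extends $f$ to a continuous affine map $F_0:E\to E$. Fix $p\in A$. Put $F_0(p)=f(p)$, and for $q\ne p$ define $F_0(q)$ by the unique affine extension of $f$ along the line through $p$ and $q$. Then $F_0|_A=f$. On each plane through $p$, $F_0$ coincides with the affine extension of $f$ from that plane (Step 3). Any two vectors lie in a $2$-dimensional subspace, so $v\mapsto F_0(p+v)-F_0(p)$ is linear. For continuity choose $\delta>0$ with $\|f(a)-f(p)\|\le1$ for $a\in A$, $\|a-p\|<\delta$. If $0<\|q-p\|<\delta$, let $\lambda\to1$ with $p+\lambda(q-p)\in A$. Since $F_0$ is affine in $\lambda$ along this line, the limit gives $\|F_0(q)-F_0(p)\|\le1$. So the linear part of $F_0$ is bounded.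

**Step 5.** This step shows $F_0\in\mathcal G$, using a curve that meets every hyperplane in a countable set. Let $(\epsilon_n)_{n\ge1}$ be an orthonormal basis of $E$ and $\gamma(s)=\sum_{n\ge1}s^n\epsilon_n$ for $0<s<1$; $\gamma$ is injective. Let $g\in\mathcal G$, $g\ne F_0$. If $g-F_0$ is constant, it is never $0$. Otherwise, composing $g-F_0$ with a suitable continuous functional, we find a nonzero continuous linear functional $\varphi$ and $\kappa\in\mathbb C$ with $\{g=F_0\}\subset\{\varphi=\kappa\}$. The power series
$$\varphi(\gamma(s))-\kappa=-\kappa+\sum_{n\ge1}\varphi(\epsilon_n)s^n$$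
has bounded coefficients, not all zero, so it has countably many zeros in $(0,1)$. If $F_0\notin\mathcal G$, it follows that for all but fewer than $\mathfrak c$ many $s$ we have $\gamma(s)\in A\setminus Q$ and $f(\gamma(s))=F_0(\gamma(s))\ne g(\gamma(s))$ for all $g\in\mathcal G$. This contradicts the hypothesis. So $F_0\in\mathcal G$ and $f=F_0|_A$. $\square$

## 9. The recursion that builds $X$

Three textbook facts enter. A *Cantor set* is a homeomorphic copy of $\{0,1\}^{\omega}$, and an uncountable closed subset of $E$ contains one. Lavrentiev's theorem says that a homeomorphism between subsets of complete metrizable spaces extends to a homeomorphism between $G_\delta$-sets containing them. Finally, a continuous map into $E$ is determined by its restriction to a countable dense subset of its domain. The last fact, with $|E|=\mathfrak c=\mathfrak c^{\aleph_0}$, shows that there are $\mathfrak c$ injective continuous maps $A\to E$ with $E\setminus A$ countable.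

Let $\{C_\alpha:\alpha<\mathfrak c\}$ enumerate all Cantor sets in $E$, and let $\{f_\alpha:\alpha<\mathfrak c\}$ enumerate all injective continuous maps $f_\alpha:A_\alpha\to E$ with $A_\alpha\subset E$ of countable complement. Construct increasing closed states $(Z_\alpha,T)$ and increasing sets $F_\alpha\subset E$ with
$$|Z_\alpha|,|F_\alpha|\le|\alpha|+\omega,\qquad X_{Z_\alpha}\cap F_\alpha=\emptyset.$$
Start with $Z_0=F_0=\emptyset$, so $X_{Z_0}=\{0\}$, and take unions at limits. The passage from $\alpha$ to $\alpha+1$ has two steps.

**Step 1.** This step makes $X$ meet $C_\alpha$. If $X_{Z_\alpha}\cap C_\alpha\ne\emptyset$, put $Z'=Z_\alpha$. Otherwise choose $y\in C_\alpha\setminus G_{Z_\alpha}F_\alpha$, which is possible since $|G_{Z_\alpha}F_\alpha|<\mathfrak c$. Then $y\notin X_{Z_\alpha}=Z_\alpha\cup\{0\}$ and $G_{Z_\alpha}y\cap F_\alpha=\emptyset$. Add $y$ by Lemma 4 and close by Lemma 5, both with $F=F_\alpha$, and let $(Z',T)$ be the resulting closed state.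

**Step 2.** This step deals with $f_\alpha$ as a possible homeomorphism of $X$.

*First case:* there is $y\in A_\alpha$ with $y\notin X_{Z'}\cup G_{Z'}F_\alpha$ and $f_\alpha(y)\notin X_{Z'}\cup G_{Z'}y$. Put $F_{\alpha+1}=F_\alpha\cup\{f_\alpha(y)\}$. Then $X_{Z'}$ misses $F_{\alpha+1}$, and $G_{Z'}y$ misses $F_\alpha$ (as $y\notin G_{Z'}F_\alpha$) and does not contain $f_\alpha(y)$. So $(X_{Z'}\cup G_{Z'}y)\cap F_{\alpha+1}=\emptyset$. Add $y$ by Lemma 4 and close by Lemma 5, with $F=F_{\alpha+1}$, to obtain $Z_{\alpha+1}$. Now $y$ is in $X$ and $f_\alpha(y)$ is banned from it.

*Second case:* there is no such $y$. Put $F_{\alpha+1}=F_\alpha$ and $Z_{\alpha+1}=Z'$. Then every $y\in A_\alpha$ outside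
$$Q=A_\alpha\cap\big(X_{Z'}\cup G_{Z'}F_\alpha\cup f_\alpha^{-1}(X_{Z'})\big)$$
satisfies $f_\alpha(y)\in G_{Z'}y$. Here $|Q|<\mathfrak c$, because $f_\alpha$ is injective, and $|G_{Z'}|<\mathfrak c$. By Lemma 6, $f_\alpha=g|_{A_\alpha}$ for some $g\in G_{Z'}$.

Let $Z=\bigcup_\alpha Z_\alpha$, $X=X_Z$ and $G=G_Z$. Then $X=Z\cup\{0\}=G\cdot0$ and $X\cap\bigcup_\alpha F_\alpha=\emptyset$.

**Proposition 7.**

1. $X$ meets every Cantor set in $E$. Hence $X$ is dense in $E$, $|X|=\mathfrak c$, and every $F_\sigma$-set in $E$ disjoint from $X$ is countable.
2. Every homeomorphism $f:X\to X$ is $g|_X$ for a unique $g\in G$.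

*Proof.* (1) The first sentence holds by Step 1 of the recursion. Every ball contains a Cantor set, so $X$ is dense. A Cantor set is homeomorphic to $\{0,1\}^\omega\times\{0,1\}^\omega$ and so splits into $\mathfrak c$ disjoint Cantor sets, each of which meets $X$; thus $|X|=\mathfrak c$. An uncountable $F_\sigma$-set contains an uncountable closed set, hence a Cantor set, hence a point of $X$.

(2) By Lavrentiev's theorem $f$ extends to a homeomorphism $\tilde f:A\to A'$ between $G_\delta$-sets of $E$ containing $X$. By (1), $E\setminus A$ is countable. So $\tilde f$, viewed as a map into $E$, is some $f_\alpha$. If the first case occurred at stage $\alpha$, there would be $y\in Z_{\alpha+1}\subset X$ with $f(y)=f_\alpha(y)\in F_{\alpha+1}$, so $f(y)\notin X$, which is impossible. Hence the second case occurred and $f=g|_X$ with $g\in G$. Uniqueness follows from the density of $X$. $\square$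

## 10. The metrizable group $G$ and its open orbit map

*Proof of Theorem A(1).* **Step 1.** This step topologizes $G$. View $G$ as a subgroup of the group of pairs $(a,T)$, with $a\in E$ and $T$ an invertible bounded operator, acting by $v\mapsto a+Tv$, with multiplication $(a,T)(a',T')=(a+Ta',TT')$, inverse $(-T^{-1}a,T^{-1})$, and the topology of $E\times B(E)$ (norm topologies). Inversion of operators is norm continuous, so this is a metrizable topological group, and it acts continuously on $E$. Hence $G$ is a metrizable group acting continuously and transitively on $X=G\cdot0$.

**Step 2.** This step checks the hypothesis of Lemma 1 at $x_0=0$. Let $O$ be a neighborhood of $1$ in $G$ and $\varepsilon>0$ such that $O$ contains all $(a,T)\in G$ with $\|a\|<\varepsilon$ and $\|T-1\|<\varepsilon$. Let $z\in X$ with $0<\|z\|<\varepsilon$. Because the state is closed, $z\in Z$, so $g_z=(z,T_z)\in G$; and $\|T_z-1\|\le\|z\|<\varepsilon$ by (2). So $z=g_z(0)$ with $g_z\in O$. Trivially $0=1(0)$. Thus the image of $O$ contains all $z\in X$ with $\|z\|<\varepsilon$. By Lemma 1, $X$ is homeomorphic to $G/K$ with $K$ the closed stabilizer of $0$. As an infinite subspace of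 a separable metrizable space, $X$ is separable and metrizable with $w(X)=\aleph_0$. $\square$

## 11. Narrow groups cannot move $0$ everywhere

We need one more tool. A *$\Delta$-system* is a family of sets any two distinct members of which have the same intersection, called the root; for instance $\{0,1\},\{0,2\},\{0,3\}$ is a $\Delta$-system with root $\{0\}$. The $\Delta$-system lemma says that a family of $\tau^+$ finite sets, $\tau$ an infinite cardinal, contains a $\Delta$-system of size $\tau^+$.

*Proof of Theorem A(2).* Suppose $H$ is $\tau$-narrow, $\omega\le\tau<\mathfrak c$, and acts continuously and transitively on $X$. By Proposition 7(2) each $h\in H$ acts as $\hat h|_X$ with a unique $\hat h\in G$, and by uniqueness $h\mapsto\hat h$ is a homomorphism. Let $L(\hat h)$ be the linear part of $\hat h$; $L$ is multiplicative and $L(g_z)=T_z$.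

**Step 1.** This step proves the boundedness (1). By continuity of the action at $(e,0)$ there are a neighborhood $V$ of $e$ in $H$ and $\delta>0$ with $\|hx\|\le1$ for $h\in V$, $x\in X$, $\|x\|<\delta$. Since $X$ is dense, $\|\hat h(v)\|\le1$ for $h\in V$ and all $v\in E$ with $\|v\|<\delta$. As $L(\hat h)v=\hat h(v)-\hat h(0)$, we get $\|L(\hat h)\|\le C:=2/\delta$ for all $h\in V$.

**Step 2.** This step finds $\tau^+$ elements of the same shape. For $y\in X$ choose $h_y\in H$ with $h_y0=y$. Write $\hat h_y$ as a word in letters $g_z^{\pm1}$, and let $s(y)\subset X\setminus\{0\}$ be the finite set of the $z$ that occur. The map $y\mapsto\hat h_y$ is injective, and only countably many words use letters from a given finite set, so $s$ is countable-to-one. Since $\tau^+\le\mathfrak c=|X|$, there is $Y\subset X$ with $|Y|=\tau^+$ on which $s$ is injective. By the $\Delta$-system lemma we may shrink $Y$, keeping $|Y|=\tau^+$, so that $\{s(y):y\in Y\}$ is a $\Delta$-system with root $\{r_1,\dots,r_p\}$, the $r_i$ distinct. For $y\in Y$ enumerate $s(y)\setminus\{r_1,\dots,r_p\}$ without repetition as $z_1^y,\dots,z_q^y$, $q=q(y)$. There are only countably many possibilities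 for the following data: the number $q$, the abstract word expressing $\hat h_y$ in terms of the $g_{r_i}$ and $g_{z_j^y}$, and the integers $k(z_1^y),\dots,k(z_q^y)$. As $\tau^+$ is regular and uncountable, these data are the same for all $y$ in some $S\subset Y$ with $|S|=\tau^+$. So there are a word $w(a_1,\dots,a_p,b_1,\dots,b_q)$ and integers $k_1,\dots,k_q$ such that for each $y\in S$
$$\hat h_y=w(g_{r_1},\dots,g_{r_p},g_{z_1^y},\dots,g_{z_q^y}),\qquad k(z_j^y)=k_j,\tag{5}$$
where $r_1,\dots,r_p,z_1^y,\dots,z_q^y$ are distinct and the sets $\{z_1^y,\dots,z_q^y\}$, $y\in S$, are pairwise disjoint.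

**Step 3.** This step fixes the growth rate before any pair is chosen. Let $D=w(a,b)^{-1}w(a,b')$ in the free group on $a_1,\dots,a_p,b_1,\dots,b_q,b_1',\dots,b_q'$. For distinct $y,y'\in S$, the element $\hat h_y^{-1}\hat h_{y'}$ is the value of $D$ under $a_i\mapsto g_{r_i}$, $b_j\mapsto g_{z_j^y}$, $b_j'\mapsto g_{z_j^{y'}}$. It is not $1$, because $\hat h_y0=y\ne y'=\hat h_{y'}0$; so $D$ is nontrivial. Apply Lemma 3 to $D$ with the integers $k(r_i)$ for $a_i$ and $k_j$ for $b_j$ and $b_j'$. We obtain $\rho>1$ and, for each letter, a set from the corresponding $\mathcal B_k$. All this depends only on $D$ and the integers, not on $y,y'$.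

**Step 4.** This step uses narrowness. Choose $n$ with $\rho^n>C$ and a symmetric neighborhood $V_n$ of $e$ in $H$ with $V_n^{2n}\subset V$. Since $H=\Gamma V_n$ with $|\Gamma|\le\tau<|S|$, there are distinct $y,y'\in S$ and $\gamma\in\Gamma$ with $h_y,h_{y'}\in\gamma V_n$. Then $d=h_y^{-1}h_{y'}\in V_n^2$ and $d^n\in V$, so $\|L(\hat d)^n\|\le C$ by Step 1.

**Step 5.** This step finds the block in which $L(\hat d)$ grows. The points $r_i,z_j^y,z_j^{y'}$ are distinct, so their $t$-values are distinct. Choose $m$ larger than all $k(r_i),k_j$ and so large that these $t$-values have distinct restrictions to the first $m$ digits. Choose $\eta$ on $\{0,1\}^m\times\{1,\dots,m\}$, with $\eta(s,k)\in\mathcal B_k$, such that for each of these points $x$ the set $\eta(t(x)|_m,k(x))$ is the one assigned in Step 3 to the corresponding letter. There is no conflict, since the addresses $t(x)|_m$ are distinct, and the assigned set lies in $\mathcal B_{k(x)}$ by (5). Let $b=(m,\eta)\in I$. Since $T_x\in\Theta(x)$ and $k(x)\le m$, each $(T_x)_b$ lies in the assigned set. So $L(\hat d)_b=D\big(((T_x)_b)\big)$ has spectral radius $>\rho$, and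
$$\|L(\hat d)^n\|\ge\|L(\hat d)_b^n\|\ge\rho^n>C,$$
contradicting Step 4. This proves Theorem A(2), and with it Theorem A. $\square$

The order of choices matters: the shape gives $D$ and $\rho$, then $n$, then $V_n$, and only then the pair $y,y'$. The block $b$ depends on the pair, but it was in the catalog from the beginning.

## 12. Weights between $\aleph_0$ and $\mathfrak c$

*Proof of Theorem B(2).* For $\kappa=\mathfrak c=\mathfrak c^{\aleph_0}$ the answer is positive by Theorem B(1). Let $\omega\le\kappa<\mathfrak c$, let $X$ and $G$ be as constructed for Theorem A, let $D$ be a discrete group with $|D|=\kappa$, and put $X'=X\times D$. Then $X'$ is a coset space of the metrizable group $G\times D$, namely of $(G\times D)/(K\times\{e\})$, and $w(X')=\kappa$.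

**Step 1.** We show that $X$ is connected, in order to recognize the copies of $X$ in $X'$. Suppose $X=U\cup V$ with $U,V$ disjoint, nonempty and open in $X$. Write $U=U'\cap X$, $V=V'\cap X$ with $U',V'$ open in $E$. By density of $X$, $U'\cap V'=\emptyset$. The closed set $E\setminus(U'\cup V')$ misses $X$, hence is countable by Proposition 7(1). So $E$ minus a countable set is the disjoint union of the nonempty open sets $U'$ and $V'$. But $E$ minus a countable set is connected, a contradiction.

**Step 2.** We reduce to Theorem A. Suppose a topological group $H$ with $w(H)\le\kappa$ acts continuously and transitively on $X'$. By Step 1 the components of $X'$ are the open sets $X\times\{d\}$, and $H$ permutes them. Fix $d_0\in D$ and let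
$$H_0=\{h\in H:h(X\times\{d_0\})=X\times\{d_0\}\}=\{h\in H:h(0,d_0)\in X\times\{d_0\}\}.$$
This is an open subgroup. It acts continuously on $X\times\{d_0\}\cong X$, and transitively, because an element of $H$ that maps one point of $X\times\{d_0\}$ to another belongs to $H_0$. Moreover $w(H_0)\le\kappa<\mathfrak c$, so $H_0$ is $\kappa$-narrow. This contradicts Theorem A. Hence $X'$ is not a coset space of any topological group of weight $\le\kappa=w(X')$, and the equivalence for infinite $\kappa\le\mathfrak c$ follows. $\square$
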